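\title{Non-discrete Graev-type topologies on the integers are not Mackey}

\begin{abstract}
For a $T$-sequence $(g_n)$ in $\mathbb Z$ let $\tau_{\{g_n\}}$ be the finest group topology on $\mathbb Z$ in which $g_n\to0$. We show that if $\tau_{\{g_n\}}$ is locally quasi-convex, then it is the Mackey topology only when $g_n=0$ for almost all $n$; in every other case there is no finest locally quasi-convex topology compatible with it. Non-discrete locally quasi-convex examples exist: $g_n=q_1\cdots q_n$ with $q_n\to\infty$, for instance $g_n=n!$. The obstruction is general: for every proper subgroup $H$ of $\mathbb R/\mathbb Z$ of infinite rank there are two locally quasi-convex group topologies on $\mathbb Z$ with character group $H$ whose join is discrete.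
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, groups are abelian and written additively. Let $\mathbb T=\mathbb R/\mathbb Z$ and $\mathbb T_+=\{x+\mathbb Z:x\in[-\frac14,\frac14]\}$. For $t$ in $\mathbb R$ or in $\mathbb T$ we write $\|t\|$ for the distance from $t$ to $\mathbb Z$. Thus $t\in\mathbb T_+$ if and only if $\|t\|\le\frac14$, we have $\|s+t\|\le\|s\|+\|t\|$, and $\|s-t\|$ is the usual metric on $\mathbb T$. A \emph{character} of a group $G$ is a homomorphism $G\to\mathbb T$. Two group topologies on $G$ are \emph{compatible} if they have the same continuous characters.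

A subset $A$ of a topological group $G$ is \emph{quasi-convex} if for every $g\in G\setminus A$ there is a continuous character $\chi$ with $\chi(A)\subseteq\mathbb T_+$ and $\chi(g)\notin\mathbb T_+$. Equivalently, $A$ is an intersection of sets $\chi^{-1}(\mathbb T_+)$ with $\chi$ continuous; these sets play the part of the strips $\{|f|\le1\}$ cut out by linear functionals on a vector space. The group is \emph{locally quasi-convex} if the quasi-convex neighborhoods of $0$ form a base at $0$. A locally quasi-convex group topology $\tau$ on $G$ is \emph{the Mackey topology} if every locally quasi-convex group topology on $G$ compatible with $\tau$ is coarser than $\tau$.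

The join of locally quasi-convex topologies is locally quasi-convex, since a set that is quasi-convex for one topology is quasi-convex for every finer one and intersections of quasi-convex sets are quasi-convex. So a finest topology among the locally quasi-convex topologies compatible with $\tau$ exists exactly when the join of all of them acquires no new characters. For locally convex topologies on a real vector space $X$ the corresponding statement always holds. If a linear functional $f$ is continuous for the join of topologies with the same dual space, then $|f|\le p_1+\dots+p_r$, where each seminorm $p_i$ is continuous for one of the topologies. The functional $(x,\dots,x)\mapsto f(x)$ on the diagonal of $X^r$ extends, by the Hahn--Banach theorem, to a functional bounded by $\sum_ip_i(x_i)$, and restricting it to the factors gives $f=f_1+\dots+f_r$ with $|f_i|\le p_i$. The same argument for groups would require that continuous characters of the diagonal of a product extend to the product. This is the step that fails below.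

A sequence $(g_n)$ in $G$ is a \emph{$T$-sequence} if $g_n\to0$ in some Hausdorff group topology on $G$. In $\mathbb Z$, the sequence $g_n=n$ is not a $T$-sequence, since $g_n\to0$ forces the constant sequence $g_{n+1}-g_n=1$ to tend to $0$; the sequences $2^n$ and $n!$ are, since they tend to $0$ in the Hausdorff topologies whose bases at $0$ are the subgroups $2^n\mathbb Z$ and $n!\,\mathbb Z$. For a $T$-sequence, the join of all group topologies in which $g_n\to0$ is the finest group topology with this property, and it is Hausdorff because it is finer than a Hausdorff one. It is the \emph{Graev-type topology} $\tau_{\{g_n\}}$. The following question is posed in \cite{Barrera}.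

\begin{quote}
\emph{Let $(g_n)$ be a $T$-sequence in $\mathbb Z$ such that $\tau_{\{g_n\}}$ is locally quasi-convex. Is $\tau_{\{g_n\}}$ the Mackey topology?}
\end{quote}

One would guess that it is, since $\tau_{\{g_n\}}$ is already defined by a maximality property. A group topology $\nu$ is coarser than $\tau_{\{g_n\}}$ if and only if $g_n\to0$ in $\nu$. Hence a locally quasi-convex $\tau_{\{g_n\}}$ is Mackey if and only if $g_n\to0$ in every compatible locally quasi-convex topology $\nu$. In any such $\nu$ each continuous character sends $g_n$ to $0$, and the question is whether this forces $g_n\to0$ in $\nu$ itself. In the simplest case, $g_n=0$ for almost all $n$, it does: $\tau_{\{g_n\}}$ is discrete. This turns out to be the only case.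

\begin{theorem}\label{thm:class}
Let $(g_n)$ be a $T$-sequence in $\mathbb Z$ such that $\tau_{\{g_n\}}$ is locally quasi-convex. Then $\tau_{\{g_n\}}$ is the Mackey topology if and only if $g_n=0$ for almost all $n$. If $g_n\ne0$ for infinitely many $n$, there is no finest locally quasi-convex group topology compatible with $\tau_{\{g_n\}}$.
\end{theorem}

For a negative answer one also needs a non-trivial sequence that satisfies the hypothesis.

\begin{theorem}\label{thm:exist}
Let $b_0=1$ and $b_n=q_1\cdots q_n$ with integers $q_n\ge2$, $q_n\to\infty$. Then $(b_n)_{n\ge0}$ is a $T$-sequence, and $\tau_{\{b_n\}}$ is locally quasi-convex and not discrete.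
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the question is no: $\tau_{\{n!\}}$ is locally quasi-convex and is not the Mackey topology.
\end{corollary}

\begin{proof}
For $q_n=n+1$ we have $b_n=(n+1)!$. Shifting the index, or changing finitely many terms, does not change the topologies in which a sequence tends to $0$, so $\tau_{\{n!\}}=\tau_{\{b_n\}}$. Apply Theorems~\ref{thm:exist} and~\ref{thm:class}.
\end{proof}

The obstruction in Theorem~\ref{thm:class} depends only on the character group. We identify a point $x\in\mathbb T$ with the character $N\mapsto Nx$ of $\mathbb Z$; every character of $\mathbb Z$ has this form, so the continuous characters of a group topology $\tau$ on $\mathbb Z$ form a subgroup $\tau^\wedge$ of $\mathbb T$, the \emph{character group} of $\tau$. For a subgroup $H\le\mathbb T$ let $\tilde H\le\mathbb R$ be its preimage. We say that $H$ has \emph{infinite rank} if the $\mathbb Q$-span of $\tilde H$ is infinite-dimensional. A finite-dimensional $\mathbb Q$-vector space is countable, so every uncountable $H$ has infinite rank.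

\begin{theorem}\label{thm:join}
Let $H$ be a proper subgroup of $\mathbb T$ of infinite rank. There are two locally quasi-convex group topologies on $\mathbb Z$, each with character group exactly $H$, whose join is discrete. Hence among the locally quasi-convex group topologies on $\mathbb Z$ with character group $H$ there is no finest one.
\end{theorem}

In particular no locally quasi-convex group topology on $\mathbb Z$ with such a character group is Mackey. In terms of the reformulation above: when $H$ is the character group of $\tau_{\{g_n\}}$ and $g_n\ne0$ infinitely often, the sequence cannot tend to $0$ in both topologies of Theorem~\ref{thm:join}, for it would then tend to $0$ in their discrete join.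

Theorem~\ref{thm:join} is proved in Section~\ref{sec:join}. Section~\ref{sec:graev} shows that a non-discrete locally quasi-convex $\tau_{\{g_n\}}$ has a proper and uncountable character group, which yields Theorem~\ref{thm:class}. Section~\ref{sec:exist} proves Theorem~\ref{thm:exist}.

\section{Quasi-convex sets in $\mathbb Z$ and standard facts}\label{sec:tools}

For $E\subseteq\mathbb T$ and $\varepsilon>0$ put
\[
B(E,\varepsilon)=\{N\in\mathbb Z:\ \|Nx\|\le\varepsilon\ \text{ for all }x\in E\},\qquad B(\emptyset,\varepsilon)=\mathbb Z .
\]
The definition of quasi-convexity involves only the bound $\frac14$. The next lemma converts this single bound into arbitrarily small ones.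

\begin{lemma}\label{lem:quarter}
Let $m\ge1$ and $t\in\mathbb T$. Then $\|t\|\le\frac1{4m}$ if and only if $\|jt\|\le\frac14$ for $j=1,\dots,m$.
\end{lemma}

\begin{proof}
If $\|t\|\le\frac1{4m}$, then $\|jt\|\le j\|t\|\le\frac14$ for $j\le m$. Conversely, let $s=\|t\|>\frac1{4m}$. If $s>\frac14$, the condition fails for $j=1$. Otherwise let $j$ be minimal with $js>\frac14$. Then $j\le m$ because $ms>\frac14$, and $js\le\frac14+s\le\frac12$. As $jt\equiv\pm js$, we get $\|jt\|=js>\frac14$.
\end{proof}

\begin{lemma}\label{lem:polar}
Let $\tau$ be a group topology on $\mathbb Z$.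
\begin{enumerate}
\item[(a)] Let $U$ be a neighborhood of $0$. For every $m\ge1$ there is a neighborhood $V$ of $0$ such that every $x\in\mathbb T$ with $U\subseteq B(\{x\},\frac14)$ satisfies $V\subseteq B(\{x\},\frac1{4m})$. In particular every such $x$ lies in $\tau^\wedge$.
\item[(b)] If $E\subseteq\tau^\wedge$ and $m\ge1$, then $B(E,\frac1{4m})$ is quasi-convex.
\item[(c)] If $U$ is a quasi-convex neighborhood of $0$ and $E=\{x\in\mathbb T:U\subseteq B(\{x\},\frac14)\}$, then $E\subseteq\tau^\wedge$ and $U=B(E,\frac14)$.
\end{enumerate}
\end{lemma}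

\begin{proof}
(a) Take $V$ with $V+\dots+V\subseteq U$ ($m$ summands). For $N\in V$ and $j\le m$ we have $jN\in U$, because $0\in V$. So $\|jNx\|\le\frac14$ for $j\le m$, and $\|Nx\|\le\frac1{4m}$ by Lemma~\ref{lem:quarter}. Thus $x$ is continuous at $0$, hence everywhere.

(b) By Lemma~\ref{lem:quarter}, $B(E,\frac1{4m})=B(E',\frac14)$ with $E'=\{jx:x\in E,\ 1\le j\le m\}\subseteq\tau^\wedge$. A point outside $B(E',\frac14)$ is separated from it by some element of $E'$.

(c) $E\subseteq\tau^\wedge$ by (a), and $U\subseteq B(E,\frac14)$ by the definition of $E$. If $N\notin U$, quasi-convexity gives $x\in E$ with $\|Nx\|>\frac14$.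
\end{proof}

We recall how group topologies are specified. A family of symmetric subsets of $\mathbb Z$ containing $0$ is a base at $0$ of a group topology if the intersection of any two members contains a member, and every member $U$ contains $V+V$ for some member $V$. The join $\tau\vee\tau'$ of two group topologies has as a base at $0$ the sets $U\cap U'$ with $U$, $U'$ neighborhoods of $0$ for $\tau$, $\tau'$. For $E\subseteq\mathbb T$, the \emph{weak topology} $\sigma(E)$ is the coarsest group topology on $\mathbb Z$ making all $x\in E$ continuous; the sets $B(F,\varepsilon)$ with $F\subseteq E$ finite and $\varepsilon>0$ form a base at $0$.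

The following textbook facts are used.
\begin{enumerate}
\item[(K)] \emph{Kronecker's theorem.} If $1,w_1,\dots,w_n\in\mathbb R$ are linearly independent over $\mathbb Q$, then $\{(Nw_1,\dots,Nw_n):N\in\mathbb Z\}$ is dense in $\mathbb T^n$.
\item[(P)] The continuous characters of $\mathbb T^r$ are the maps $c\mapsto\sum_in_ic_i$ with $n_i\in\mathbb Z$, and, by Pontryagin duality, every continuous character of a closed subgroup of $\mathbb T^r$ extends to a continuous character of $\mathbb T^r$.
\item[(D)] A continuous character of a dense subgroup of a topological group extends to a continuous character of the whole group, being a uniformly continuous map into the complete group $\mathbb T$.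
\item[(B)] \emph{Baire's theorem.} A non-empty space that is complete metric, or locally compact Hausdorff, is not a countable union of closed sets with empty interior. So if it is countable, some point is isolated; if it is moreover a topological group, translation makes every point isolated and the group is discrete.
\end{enumerate}

\section{Two compatible topologies with discrete join}\label{sec:join}

\subsection{Uniform convergence on a null sequence of characters}

Let $w_1,w_2,\dots$ be real numbers with
\begin{equation}\label{eq:w}
w_j\in I_j=(2^{-j-1},2^{-j})\qquad(j\ge1).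
\end{equation}
For an infinite set $J$ of indices let $c_0(J,\mathbb T)=\{t\in\mathbb T^J:t_j\to0\}$, a topological group with the invariant metric $\sup_j\|t_j-s_j\|$. Since $w_j\to0$, the formula $\iota_J(N)=(Nw_j)_{j\in J}$ defines a homomorphism $\iota_J:\mathbb Z\to c_0(J,\mathbb T)$. Let $\tau_J$ be the group topology that $\iota_J$ induces on $\mathbb Z$. It has the countable base $B(\{w_j:j\in J\},\frac1{4m})$, $m\ge1$, at $0$.

How fine $\tau_J$ is depends on the gaps of $J$. Without gaps, every non-zero integer is detected by a $w_j$ of the right size.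

\begin{lemma}\label{lem:detect}
If $\|Nw_j\|\le\frac1{10}$ for all $j\ge1$, then $N=0$.
\end{lemma}

\begin{proof}
Replacing $N$ by $-N$ if necessary, suppose $N\ge1$. Since $Nw_1>\frac14$ and $Nw_j\to0$, there is a largest $j$ with $Nw_j>\frac1{10}$. By \eqref{eq:w}, $w_j<2^{-j}=4\cdot2^{-j-2}<4w_{j+1}$, so $\frac1{10}<Nw_j<4Nw_{j+1}\le\frac4{10}$. A real number in $(\frac1{10},\frac4{10})$ has distance more than $\frac1{10}$ from $\mathbb Z$.
\end{proof}

So for $J=\{1,2,\dots\}$ the topology $\tau_J$ is discrete and its character group is all of $\mathbb T$, however small the group generated by the $w_j$ is. A long gap has the opposite effect, as the first gap already shows.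

\begin{example}\label{ex:gap}
Let $w_1=w=\sqrt2-1$. The multiples $Nw$ with $|N|\le2$ are, modulo $1$, the five points $0$, $\pm(1-2w)$, $\pm w$. Consecutive ones are at distance $1-2w=3-2\sqrt2$ or $3w-1=3\sqrt2-4$, and both numbers are less than $\frac14$. So every $t\in\mathbb T$ is within $\frac18$ of $Nw$ for some $|N|\le2$. For these $N$ and $j\ge4$ we have $|Nw_j|<2\cdot2^{-4}=\frac18$. Hence, if $1\in J$ and $2,3\notin J$, every point $(t,0,0,\dots)$ of $c_0(J,\mathbb T)$ is within $\frac18$ of $\iota_J(\{-2,\dots,2\})$. The omitted index $2$ would destroy this approximation: $w_2\in(\frac18,\frac14)$ and $2w_2\in(\frac14,\frac12)$, so $\|Nw_2\|>\frac18$ for $0<|N|\le2$.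
\end{example}

Repeating this at every scale makes $\iota_J(\mathbb Z)$ dense in $c_0(J,\mathbb T)$, and then the characters of $\tau_J$ are those of $c_0(J,\mathbb T)$, which are finite integer combinations of the coordinates. The plan is to split $\{1,2,\dots\}$ into two sets $J_0$ and $J_1$, each filling the gaps of the other. Each $\tau_{J}$ then has few characters, while together they see all $w_j$.

\subsection{The sequence and the blocks}

Fix $H\le\mathbb T$ of infinite rank. To approximate several coordinates at once we need Kronecker's theorem, hence independent $w_j$; this is where infinite rank is used.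

\begin{lemma}\label{lem:choose}
There are $w_j\in\tilde H\cap I_j$, $j\ge1$, such that $1,w_1,w_2,\dots$ are linearly independent over $\mathbb Q$.
\end{lemma}

\begin{proof}
The group $\tilde H$ contains $1$ and, having infinite-dimensional span, an irrational number; so it is dense in $\mathbb R$ by (K) with $n=1$. Suppose $w_1,\dots,w_{j-1}$ are chosen, let $V$ be the $\mathbb Q$-span of $1,w_1,\dots,w_{j-1}$, and let $\ell$ be the length of $I_j$. We need a point of $\tilde H\cap I_j$ outside $V$. Suppose $\tilde H\cap I_j\subseteq V$. If $h\in\tilde H$ and $|h|<\ell$, then $I_j\cap(I_j-h)$ is a non-empty open interval and contains some $z\in\tilde H$; both $z$ and $z+h$ lie in $\tilde H\cap I_j$, so $h=(z+h)-z\in V$. Now fix $u\in\tilde H$ with $0<u<\ell$. Any $h\in\tilde H$ is $ku+h'$ with $k\in\mathbb Z$ and $0\le h'<u$, and $h'\in\tilde H$; thus $u,h'\in V$ and $h\in V$. So $\tilde H\subseteq V$, which contradicts infinite rank.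
\end{proof}

Fix such a sequence. We define $0=n_0<n_1<n_2<\cdots$ and integers $S_i\ge0$ recursively, starting from any $n_1\ge1$. Given $n_i$, the open balls of radius $\frac1i$ (for the metric $\max_j\|s_j-t_j\|$) about the points $(Nw_1,\dots,Nw_{n_i})$ cover $\mathbb T^{n_i}$ by (K), and finitely many of them suffice by compactness. So there is $S_i$ such that
\begin{equation}\label{eq:net}
\text{every point of }\mathbb T^{n_i}\text{ is within }\tfrac1i\text{ of }(Nw_1,\dots,Nw_{n_i})\text{ for some }|N|\le S_i .
\end{equation}
Choose $n_{i+1}>n_i$ with $S_i2^{-n_{i+1}}\le\frac1i$. The \emph{$i$-th block} is $\{n_{i-1}+1,\dots,n_i\}$. Let $J_1$ be the union of the blocks with $i$ odd and $J_0$ the union of those with $i$ even. The $(i+1)$-st block is long enough that the integers used in \eqref{eq:net} are invisible to all $w_j$ beyond it.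

\begin{lemma}\label{lem:dense}
For $J\in\{J_0,J_1\}$ the subgroup $\iota_J(\mathbb Z)$ is dense in $c_0(J,\mathbb T)$.
\end{lemma}

\begin{proof}
Let $t\in c_0(J,\mathbb T)$ and $\varepsilon>0$. Choose $i$ such that the $i$-th block lies in $J$, $\frac1i\le\varepsilon$, and $\|t_j\|\le\varepsilon$ for all $j\in J$ with $j>n_i$. By \eqref{eq:net} there is $|N|\le S_i$ with $\|Nw_j-t_j\|\le\frac1i\le\varepsilon$ for all $j\in J$, $j\le n_i$. If $j\in J$ and $j>n_i$, then $j>n_{i+1}$, because the $(i+1)$-st block is disjoint from $J$. Then $|Nw_j|\le S_i2^{-n_{i+1}}\le\frac1i$, and $\|Nw_j-t_j\|\le2\varepsilon$. So $\iota_J(N)$ is within $2\varepsilon$ of $t$.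
\end{proof}

\begin{lemma}\label{lem:c0}
Every continuous character $\Phi$ of $c_0(J,\mathbb T)$ has the form $\Phi(t)=\sum_jn_jt_j$ with $n_j\in\mathbb Z$ and $n_j=0$ for almost all $j$.
\end{lemma}

\begin{proof}
The elements supported on the coordinate $j$ form a copy of $\mathbb T$, on which $\Phi$ is $t_j\mapsto n_jt_j$ for some $n_j\in\mathbb Z$ by (P). Choose $0<\delta\le\frac14$ such that $\sup_j\|t_j\|\le\delta$ implies $\|\Phi(t)\|\le\frac14$, and let $r$ be minimal with $r\delta>\frac14$, so that $r\delta\le\frac14+\delta\le\frac12$. If $n_j\ne0$ for $r$ different indices, put $t_j=\delta/n_j$ for these indices and $t_j=0$ for the others. Then $\sup_j\|t_j\|\le\delta$ and $\Phi(t)=r\delta$, so $\|\Phi(t)\|>\frac14$, a contradiction. Hence fewer than $r$ of the $n_j$ are non-zero. The continuous characters $\Phi$ and $t\mapsto\sum_jn_jt_j$ agree on the finitely supported elements, which are dense.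
\end{proof}

\begin{corollary}\label{cor:inH}
For $J\in\{J_0,J_1\}$ we have $\tau_J^\wedge\subseteq H$.
\end{corollary}

\begin{proof}
The map $\iota_J$ is injective since the $w_j$ are irrational, so it identifies $(\mathbb Z,\tau_J)$ with a dense subgroup of $c_0(J,\mathbb T)$. By (D), any $y\in\tau_J^\wedge$ extends to $c_0(J,\mathbb T)$, and Lemma~\ref{lem:c0} gives $Ny=\sum_jn_jNw_j$ for all $N$. For $N=1$ this says that $y$ is the class of a finite sum $\sum_jn_jw_j\in\tilde H$.
\end{proof}

\subsection{Joining with a weak topology}

The group $\tau_J^\wedge$ lies in $H$ but is in general smaller. To obtain exactly $H$ we pass to $\tau_J\vee\sigma(H)$. Since the theorem rests on joins that create new characters, we must show that this particular join creates none. Here the extension step of the vector space argument does work, because finitely many characters map $\mathbb Z$ into the compact group $\mathbb T^r$.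

\begin{lemma}\label{lem:weakjoin}
Let $\tau$ be a first countable group topology on $\mathbb Z$ and $H\le\mathbb T$ a subgroup. Then $(\tau\vee\sigma(H))^\wedge=\tau^\wedge+H$.
\end{lemma}

\begin{proof}
The left side is a group containing $\tau^\wedge$ and $H$. Conversely, let $y$ be continuous for $\tau\vee\sigma(H)$. Then $y$ maps some set $U\cap B(F,\varepsilon)$ into $\mathbb T_+$, where $U$ is a $\tau$-neighborhood of $0$ and $F=\{h_1,\dots,h_r\}\subseteq H$, $r\ge1$. This set is a neighborhood of $0$ for $\tau_F=\tau\vee\sigma(F)$, so $y$ is $\tau_F$-continuous by Lemma~\ref{lem:polar}(a). Put $\chi(N)=(Nh_1,\dots,Nh_r)\in\mathbb T^r$.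

We look for integers $n_i$ such that $y-\sum_in_ih_i$ tends to $0$ along every $\tau$-null sequence. What can prevent $y$ itself from doing so are $\tau$-null sequences along which $\chi$ does not tend to $0$, so we record their limits. Let $C$ be the set of all $c\in\mathbb T^r$ for which there is a sequence $(N_k)$ with $N_k\to0$ in $\tau$ and $\chi(N_k)\to c$; call such a sequence \emph{adapted to $c$}. Sums and negatives of adapted sequences are adapted to the sums and negatives of the limits, and the zero sequence is adapted to $0$, so $C$ is a subgroup. It is closed: let $(V_l)$ be a decreasing countable base at $0$ for $\tau$, and let $c^{(l)}\in C$, $c^{(l)}\to c$; choose $N_l\in V_l$ with $\chi(N_l)$ within $\frac1l$ of $c^{(l)}$; then $(N_l)$ is adapted to $c$.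

Let $(N_k)$ be adapted to $c$. As $k,l\to\infty$, the differences $N_k-N_l$ tend to $0$ in $\tau$ and $\chi(N_k-N_l)\to0$, so $N_k-N_l\to0$ in $\tau_F$. Therefore $(N_ky)$ is Cauchy and converges in $\mathbb T$. If $(N_k')$ is also adapted to $c$, then $N_k-N_k'\to0$ in $\tau_F$ for the same reason, so the limit depends only on $c$; call it $\eta(c)$. Adding adapted sequences shows that $\eta:C\to\mathbb T$ is a homomorphism. It is continuous: given $\varepsilon'>0$, take a $\tau$-neighborhood $U'$ of $0$ and $\delta>0$ with $\|Ny\|\le\varepsilon'$ for all $N\in U'\cap B(F,\delta)$. If $c\in C$ and $\max_i\|c_i\|<\delta$, a sequence adapted to $c$ lies eventually in $U'\cap B(F,\delta)$, so $\|\eta(c)\|\le\varepsilon'$.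

By (P) there are integers $n_i$ with $\eta(c)=\sum_in_ic_i$ for all $c\in C$. Put $\psi=y-\sum_in_ih_i$. If $\psi\notin\tau^\wedge$, first countability gives $\varepsilon'>0$ and $N_k\to0$ in $\tau$ with $\|N_k\psi\|\ge\varepsilon'$ for all $k$. By compactness of $\mathbb T^r$ we may pass to a subsequence with $\chi(N_k)\to c$; then $c\in C$ and $N_k\psi=N_ky-\sum_in_iN_kh_i\to\eta(c)-\sum_in_ic_i=0$, a contradiction. So $\psi\in\tau^\wedge$ and $y\in\tau^\wedge+H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:join}]
For $J\in\{J_0,J_1\}$ let $\tau_J'=\tau_J\vee\sigma(H)$. By Lemma~\ref{lem:weakjoin} and Corollary~\ref{cor:inH}, its character group is $\tau_J^\wedge+H=H$. The sets $B(\{w_j:j\in J\}\cup F,\frac1{4m})$, with $m\ge1$ and $F\subseteq H$ finite, form a base at $0$ for $\tau_J'$, and they are quasi-convex by Lemma~\ref{lem:polar}(b) because the classes of the $w_j$ and the elements of $F$ lie in $H$. So $\tau_J'$ is locally quasi-convex.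

The set $B(\{w_j:j\in J_0\},\frac1{10})\cap B(\{w_j:j\in J_1\},\frac1{10})$ is a neighborhood of $0$ in $\tau'_{J_0}\vee\tau'_{J_1}$. Since $J_0\cup J_1=\{1,2,\dots\}$, it equals $\{0\}$ by Lemma~\ref{lem:detect}, and the join is discrete.

A finest locally quasi-convex topology with character group $H$ would be finer than $\tau'_{J_0}$ and $\tau'_{J_1}$, hence discrete, and its character group would be $\mathbb T\ne H$.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $H\ne\mathbb T$ is used only in the last sentence; for $H=\mathbb T$ the discrete topology is the finest one. The hypothesis on the rank cannot simply be dropped. For any $H$, the topology $\sigma(H)$ is locally quasi-convex by Lemma~\ref{lem:polar}(b), and $\sigma(H)^\wedge=H$ by Lemma~\ref{lem:weakjoin} applied to the indiscrete topology, whose only continuous character is $0$. If $H$ is finite and $\nu$ is locally quasi-convex with $\nu^\wedge=H$, then $\nu$ is finer than $\sigma(H)$, and by Lemma~\ref{lem:polar}(c) its quasi-convex neighborhoods of $0$ have the form $B(E,\frac14)$ with $E\subseteq H$ finite; so $\nu=\sigma(H)$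 is the only such topology.
\end{remark}

\section{The character group of $\tau_{\{g_n\}}$}\label{sec:graev}

Let $(g_n)_{n\ge0}$ be a $T$-sequence in $\mathbb Z$ and $\tau=\tau_{\{g_n\}}$. To apply Theorem~\ref{thm:join} we must show that $\tau^\wedge$ is proper and of infinite rank. The first property holds for all non-trivial sequences.

\begin{lemma}\label{lem:dual}
We have $\tau^\wedge=H:=\{x\in\mathbb T:g_nx\to0\}$. If $g_n\ne0$ for infinitely many $n$, then $H\ne\mathbb T$.
\end{lemma}

\begin{proof}
If $x$ is $\tau$-continuous, then $g_nx\to0$. If $g_nx\to0$, then $g_n\to0$ in $\sigma(\{x\})$, so $\sigma(\{x\})$ is coarser than $\tau$ and $x$ is $\tau$-continuous. If $H=\mathbb T$, then $e^{2\pi ig_nx}\to1$ for every $x\in[0,1]$, and dominated convergence gives $\int_0^1e^{2\pi ig_nx}\,dx\to1$. The integral is $0$ whenever $g_n\ne0$, so $g_n=0$ for almost all $n$.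
\end{proof}

\begin{example}\label{ex:duals}
Let $g_n=2^n$ and $x\in H$. Choose $n_0$ with $\|2^nx\|\le\frac14$ for $n\ge n_0$. If $\|t\|\le\frac14$, then $\|2t\|=2\|t\|$; so $\|2^{n_0+k}x\|=2^k\|2^{n_0}x\|$ for all $k$, which forces $2^{n_0}x=0$. Thus $H$ consists of the classes of the dyadic rationals and is countable.

Let $g_n=n!$. For $n\ge1$ we have $\sum_{l>n}n!/l!<\sum_{k\ge1}(n+1)^{-k}=\frac1n$. Hence every $x=\sum_{l\ge2}\varepsilon_l/l!$ with $\varepsilon_l\in\{0,1\}$ lies in $[0,1)$ and satisfies $\|n!\,x\|<\frac1n$, and different sequences $(\varepsilon_l)$ give different $x$, since $1/n!$ exceeds $\sum_{l>n}1/l!$. So $H$ is uncountable.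
\end{example}

The first example shows that infinite rank is not automatic; it will come from local quasi-convexity. We show that a locally quasi-convex $\tau$ with countable character group is first countable, and that $\tau$ is first countable only in the trivial case. Both steps, and Section~\ref{sec:exist}, need an explicit base at $0$. Put $A(m)=\{0\}\cup\{\pm g_n:n\ge m\}$ for $m\ge0$. A neighborhood $W$ of $0$ contains a tail $A(m_1)$; halving $W$ repeatedly, it contains sums $A(m_1)+A(m_2)+\cdots$ of later and later tails. These sums already form a base.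

\begin{lemma}\label{lem:base}
The sets $U(m_i)=\bigcup_{k\ge1}\big(A(m_1)+\dots+A(m_k)\big)$, where $(m_i)_{i\ge1}$ runs over the nondecreasing sequences of non-negative integers with $m_i\to\infty$, form a base at $0$ for $\tau$.
\end{lemma}

\begin{proof}
The sets $A(m)$ are symmetric, contain $0$, and decrease as $m$ grows. So the sets $U(m_i)$ are symmetric, contain $0$, and satisfy $U(\max(m_i,m_i'))\subseteq U(m_i)\cap U(m_i')$. For $m_i'=m_{2i}$ we have $U(m_i')+U(m_i')\subseteq U(m_i)$, because $A(m_{2i})+A(m_{2i})\subseteq A(m_{2i-1})+A(m_{2i})$ for each $i$. Hence these sets form a base at $0$ of a group topology $\tau_0$. As $A(m_1)\subseteq U(m_i)$, we have $g_n\to0$ in $\tau_0$, so $\tau_0$ is coarser than $\tau$.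

Conversely, let $W$ be a $\tau$-neighborhood of $0$. Take symmetric $\tau$-neighborhoods $W_k$ of $0$ with $W_1+W_1\subseteq W$ and $W_{k+1}+W_{k+1}\subseteq W_k$. Absorbing from the right, $W_1+\dots+W_{k-1}+W_k+W_k\subseteq W_1+W_1\subseteq W$, so $W_1+\dots+W_k\subseteq W$ for all $k$. Since $g_n\to0$ in $\tau$, there are $m_1<m_2<\cdots$ with $A(m_k)\subseteq W_k$, and then $U(m_i)\subseteq W$.
\end{proof}

\begin{lemma}\label{lem:firstcount}
If $\tau$ is first countable, then $g_n=0$ for almost all $n$.
\end{lemma}

\begin{proof}
The set $A(m)$ is compact, since any open set containing $0$ contains all but finitely many of its points. So finite sums of sets $A(m)$ are compact, as continuous images of compact products, and closed, as $\tau$ is Hausdorff. Let $C_k=A(0)+\dots+A(0)$ ($k$ summands); then $C_k\subseteq C_{k+1}$. Let $(V_k)_{k\ge1}$ be a decreasing countable base at $0$.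

We claim that some $C_k$ is a neighborhood of $0$. If not, pick $y_k\in V_k\setminus C_k$; then $y_k\to0$. We build a basic neighborhood $U(m_i)$ that misses every $y_j$, by choosing $m_1<m_2<\cdots$ so that each $P_k=A(m_1)+\dots+A(m_k)$ misses every $y_j$. For $j\ge k$ this is automatic, because $P_k\subseteq C_k\subseteq C_j$ and $y_j\notin C_j$. So $m_1=0$ will do, and at step $k\ge2$ only the indices $j<k$ need attention. Each such $y_j$ lies outside the closed set $P_{k-1}$, so there is a symmetric neighborhood $W$ of $0$ with $(y_j+W)\cap P_{k-1}=\emptyset$ for all $j<k$, that is, $y_j\notin P_{k-1}+W$. Take $m_k>m_{k-1}$ with $A(m_k)\subseteq W$. Now $U(m_i)=\bigcup_kP_k$ is a neighborhood of $0$ by Lemma~\ref{lem:base} and contains no $y_j$, which contradicts $y_j\to0$.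

So $(\mathbb Z,\tau)$ is a countable locally compact Hausdorff group, and it is discrete by (B). In the discrete topology $g_n\to0$ means $g_n=0$ for almost all $n$.
\end{proof}

\begin{lemma}\label{lem:uncount}
If $\tau$ is locally quasi-convex and $g_n\ne0$ for infinitely many $n$, then $H$ is uncountable.
\end{lemma}

\begin{proof}
Suppose $H$ is countable. By Lemma~\ref{lem:polar}(c), each quasi-convex neighborhood of $0$ is $B(E,\frac14)$ for a set $E\subseteq H$, and we want to show that $E$ is finite. The topology of $\mathbb T$ cannot show this, since a countable compact subset of $\mathbb T$ may be infinite. We use instead the finer invariant metric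
\[
d(x,y)=\max\Big(\|x-y\|,\ \sup_n\|g_n(x-y)\|\Big)\qquad(x,y\in H),
\]
for which $H$ is complete and $E$ is still compact.

\emph{$(H,d)$ is discrete.} Let $(x_i)$ be $d$-Cauchy. Then $x_i\to x$ in $\mathbb T$ for some $x$. Given $\varepsilon>0$, take $i_0$ with $\|g_n(x_i-x_l)\|\le\varepsilon$ for all $n$ and all $i,l\ge i_0$; letting $l\to\infty$ gives $\|g_n(x_i-x)\|\le\varepsilon$ for all $n$ and $i\ge i_0$. As $g_nx_{i_0}\to0$, we get $\limsup_n\|g_nx\|\le\varepsilon$. Since $\varepsilon$ was arbitrary, $x\in H$ and $d(x_i,x)\to0$. Thus $(H,d)$ is a countable complete metric group, and it is discrete by (B).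

\emph{$E$ is finite.} Let $U$ be a quasi-convex neighborhood of $0$ and $E=\{x\in\mathbb T:U\subseteq B(\{x\},\frac14)\}$. The set $E$ is closed in $\mathbb T$, hence compact, and $E\subseteq H$. Fix $m\ge1$. By Lemma~\ref{lem:polar}(a) there is a neighborhood $V$ of $0$ with $V\subseteq B(E,\frac1{4m})$, and $g_n\in V$ for $n\ge n_m$, say. So $\|g_nx\|\le\frac1{4m}$ for all $x\in E$ and $n\ge n_m$. If $x_i,x\in E$ and $x_i\to x$ in $\mathbb T$, then
\[
d(x_i,x)\le\max\Big(\|x_i-x\|,\ \max_{n<n_m}\|g_n(x_i-x)\|,\ \frac1{2m}\Big),
\]
so $\limsup_id(x_i,x)\le\frac1{2m}$ for every $m$, and $d(x_i,x)\to0$. The identity map from $E\subseteq\mathbb T$ to $(E,d)$ is therefore continuous, and $(E,d)$ is compact and discrete, hence finite.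

A countable set has countably many finite subsets, so there are only countably many quasi-convex neighborhoods of $0$. As $\tau$ is locally quasi-convex, they form a base, $\tau$ is first countable, and Lemma~\ref{lem:firstcount} contradicts the hypothesis on $(g_n)$.
\end{proof}

Local quasi-convexity enters only in the last paragraph, and it cannot be omitted: for $g_n=2^n$ the group $H$ is countable by Example~\ref{ex:duals}. Read the other way, the lemma shows that $\tau_{\{2^n\}}$ is not locally quasi-convex, so the conclusion of Theorem~\ref{thm:exist} fails for $q_n=2$.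

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $g_n=0$ for almost all $n$, then $g_n\to0$ in the discrete topology, so $\tau$ is discrete. It is locally quasi-convex by hypothesis and finer than every topology, hence Mackey. If $g_n\ne0$ for infinitely many $n$, then $\tau^\wedge=H$ is a proper subgroup of $\mathbb T$ by Lemma~\ref{lem:dual} and is uncountable by Lemma~\ref{lem:uncount}, hence of infinite rank. By Theorem~\ref{thm:join} there is no finest locally quasi-convex topology with character group $H$; in particular $\tau$ is not Mackey.
\end{proof}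

\section{Local quasi-convexity for $b_n=q_1\cdots q_n$}\label{sec:exist}

Let $(b_n)_{n\ge0}$ be as in Theorem~\ref{thm:exist}. The subgroups $b_n\mathbb Z$ decrease and have intersection $\{0\}$, because $b_n\ge2^n$. They form a base at $0$ of a Hausdorff group topology, in which $b_n\to0$ since $b_m\in b_n\mathbb Z$ for $m\ge n$. So $(b_n)$ is a $T$-sequence, and $\tau=\tau_{\{b_n\}}$ is not discrete because $0\ne b_n\to0$. It remains to prove local quasi-convexity.

\subsection{Digits and characters}

For a finitely supported sequence $a=(a_m)_{m\ge0}$ of integers we call the $a_m$ \emph{digits} of $N=\sum_ma_mb_m$ and put $|a|_M=\sum_{m\le M}|a_m|$, with $|a|_{-1}=0$. An integer has many digit sequences. Call $\varphi:\{0,1,2,\dots\}\to\{0,1,2,\dots\}$ a \emph{gauge} if it is nondecreasing and unbounded, set $\varphi(-1)=0$, and let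
\[
W_\varphi=\Big\{\sum_ma_mb_m:\ a\text{ finitely supported},\ |a|_M\le\varphi(M)\text{ for all }M\ge0\Big\}.
\]
If $\varphi\le\varphi_0$, then $W_\varphi\subseteq W_{\varphi_0}$.

\begin{lemma}\label{lem:gauge}
The sets $W_\varphi$, with $\varphi$ a gauge, form a base at $0$ for $\tau$.
\end{lemma}

\begin{proof}
Given a gauge $\varphi$, let $m_i=\min\{M:\varphi(M)\ge i\}$ for $i\ge1$. Then $m_i\le M$ if and only if $i\le\varphi(M)$, so $\varphi(M)=\#\{i:m_i\le M\}$. Conversely, every nondecreasing sequence $m_i\to\infty$ of non-negative integers arises from the gauge given by this last formula. By Lemma~\ref{lem:base} it suffices to show $U(m_i)=W_\varphi$.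

Let $N=s_1+\dots+s_k$ with $s_i\in A(m_i)$. A non-zero $s_i$ is $\pm b_{n_i}$ with $n_i\ge m_i$. Collecting terms gives digits $a$ of $N$ with $|a|_M\le\#\{i:s_i\ne0,\ n_i\le M\}\le\#\{i:m_i\le M\}=\varphi(M)$. Conversely, let $N=\sum_ma_mb_m$ with $|a|_M\le\varphi(M)$ for all $M$. Write $a_mb_m$ as a sum of $|a_m|$ terms $\pm b_m$ and list all terms as $\pm b_{n_1},\pm b_{n_2},\dots$ with $n_1\le n_2\le\cdots$. The first $i$ terms have index at most $n_i$, so $i\le|a|_{n_i}\le\varphi(n_i)$. Hence $m_i\le n_i$, and the $i$-th term lies in $A(m_i)$.
\end{proof}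

A point outside $W_\varphi$ violates a bound in \emph{every} digit sequence, so we may test it on the most convenient one.

\begin{lemma}\label{lem:balanced}
Every $N\in\mathbb Z$ has a finitely supported digit sequence $a$ with $|a_m|\le q_{m+1}/2$ for all $m$.
\end{lemma}

\begin{proof}
Put $N_0=N$ and divide with least absolute remainder, $N_j=a_j+q_{j+1}N_{j+1}$ with $|a_j|\le q_{j+1}/2$, taking $N_{j+1}=0$ when $|N_j|\le q_{j+1}/2$. In the other case $|N_j|>q_{j+1}/2\ge1$, so $|N_j|\ge2$ and $|N_{j+1}|\le|N_j|/q_{j+1}+\frac12\le\frac12|N_j|+\frac12<|N_j|$. So $N_j=0$ from some point on, and substituting back gives $N=\sum_ma_mb_m$.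
\end{proof}

The characters that we use are finite sums $x=\sum_{n=1}^{M+1}c_n/b_n$ with $c_n\in\mathbb Z$. For $0\le m\le M+1$ put $t_m=\sum_{n=m+1}^{M+1}c_nb_m/b_n\in\mathbb R$. Since $b_m/b_n$ is an integer for $n\le m$, we have $b_mx\equiv t_m\pmod1$ for $m\le M$ and $b_mx\equiv0$ for $m>M$. Hence, for any digits,
\begin{equation}\label{eq:pair}
\Big(\sum_ma_mb_m\Big)x\equiv\sum_{m\le M}a_mt_m\pmod1 .
\end{equation}
Moreover $t_{M+1}=0$ and
\begin{equation}\label{eq:rec}
t_m=\frac{c_{m+1}+t_{m+1}}{q_{m+1}}\qquad(0\le m\le M).
\end{equation}
Choosing $c_{M+1},c_M,\dots,c_1$ in this order, we see from \eqref{eq:rec} that $t_m$ ranges over a grid of mesh $1/q_{m+1}$: it can be placed within $1/(2q_{m+1})$ of any prescribed real number, and the choice $c_{m+1}=0$ gives $|t_m|=|t_{m+1}|/q_{m+1}\le|t_{m+1}|$.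

The neighborhoods $W_\varphi$ bound the digits in $\ell^1$-norm, and by \eqref{eq:pair} the characters pair with the digits through vectors $(t_m)$ that can be prescribed up to rounding. The duality of $\ell^1$ and $\ell^\infty$ suggests the separating character: if $T$ is the $\ell^1$-norm of the digits of $N$, aim at $t_m=\operatorname{sgn}(a_m)/(2T)$. Then $Nx\approx\frac12$, while $\|N'x\|$ is small whenever $N'$ has digits of $\ell^1$-norm much smaller than $T$.

\begin{example}\label{ex:digits}
Let $q_1=q_2=100$ and $N=-197=3b_0-2b_1$, so $T=5$ and the targets are $t_0=\frac1{10}$, $t_1=-\frac1{10}$. Take $M=1$. The choice $c_2=-10$ gives $t_1=-0.1$ exactly, and $c_1=10$ gives $t_0=(10-0.1)/100=0.099$. So $x=0.099$ and $Nx\equiv3\cdot0.099+2\cdot0.1=0.497$, whereas every $N'$ with digits satisfying $|a'|_1\le2$ has $\|N'x\|\le0.2$. Thus $x$ separates $N$ from all such $N'$.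
\end{example}

The rounding error in $Nx$ is at most $\sum_m|a_m|/(2q_{m+1})$, and two things can make it large. First, the early $q_{m+1}$ are fixed while $T$ grows. We therefore let the gauge grow in steps by the factor $16$, taking each step only where the $q_{m+1}$ are large compared with the new value; the digits before the current step then carry at most a sixteenth of the weight, and we ignore them by setting $c_{m+1}=0$. Second, the digit at which the gauge is first exceeded may be as large as $q_{M+1}/2$. That digit alone then separates $N$, through a character $c/b_{M+1}$.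

\subsection{The separation property}

\begin{proposition}\label{prop:sep}
For every gauge $\varphi_0$ there are gauges $\varphi\le\varphi_0$ and $\psi$ such that for every $N\notin W_\varphi$ there is $x\in\mathbb T$ with $\|Nx\|>\frac14$ and $\|N'x\|\le\frac14$ for all $N'\in W_\psi$.
\end{proposition}

\begin{proof}
Let $\kappa_0=0$ and $\kappa_i=16^i$ for $i\ge1$, so that $\kappa_{i-1}\le\kappa_i/16$ for $i\ge1$. Since $\varphi_0$ is unbounded and $q_n\to\infty$, there are $0\le M_1<M_2<\cdots$ with
\begin{equation}\label{eq:M}
\varphi_0(M_i)\ge\kappa_i,\qquad q_{m+1}\ge16\kappa_i\quad\text{for all }m\ge M_i .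
\end{equation}
This is the only use of $q_n\to\infty$. Put $\varphi(M)=\psi(M)=0$ for $M<M_1$, and $\varphi(M)=\kappa_i$, $\psi(M)=\kappa_i/16$ for $M_i\le M<M_{i+1}$. These are gauges, and $\varphi\le\varphi_0$ because $\varphi_0$ is nondecreasing.

Let $N\notin W_\varphi$, with digits $a$ as in Lemma~\ref{lem:balanced}. Then $|a|_M>\varphi(M)$ for some $M\ge0$; fix the least such $M$. Thus $|a|_m\le\varphi(m)$ for $-1\le m<M$, and $a_M\ne0$ since $|a|_{M-1}\le\varphi(M-1)\le\varphi(M)<|a|_M$. All characters below are built with this $M$.

For the single-digit character let $\alpha=|a_M|/q_{M+1}$. Here the choice of digits matters: $\alpha\in(0,\frac12]$. Let $c\ge1$ be minimal with $c\alpha>\frac5{16}$. Then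
\begin{equation}\label{eq:c}
\tfrac5{16}<c\alpha\le\tfrac58 ,
\end{equation}
for if $\alpha>\frac5{16}$ then $c=1$ and $c\alpha\le\frac12$, and otherwise $c\alpha\le\frac5{16}+\alpha\le\frac58$. For $x=c/b_{M+1}$, that is, $c_{M+1}=c$ and $c_n=0$ for $n\le M$, we have $t_M=c/q_{M+1}$ and $a_Mt_M=\pm c\alpha$.

\emph{Case 0: $M<M_1$.} Then $|a|_{M-1}\le\varphi(M-1)=0$, so $a_m=0$ for $m<M$. For $x=c/b_{M+1}$, \eqref{eq:pair} gives $Nx\equiv\pm c\alpha$, and $\|Nx\|>\frac14$ since $c\alpha\in(\frac14,\frac34)$. If $N'\in W_\psi$ has digits $a'$ obeying $\psi$, then $|a'|_M\le\psi(M)=0$ and $N'x\equiv0$.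

From now on $M_i\le M<M_{i+1}$ with $i\ge1$. Since $M_i-1<M$ and $\varphi(M_i-1)=\kappa_{i-1}$, the minimality of $M$ gives
\begin{equation}\label{eq:mass}
|a|_M>\kappa_i,\qquad|a|_{M-1}\le\kappa_i,\qquad|a|_{M_i-1}\le\kappa_i/16 .
\end{equation}
In both remaining cases we find $x$ with $\|Nx\|>\frac14$ and
\begin{equation}\label{eq:small}
|t_m|\le\frac5{8\kappa_i}\qquad(0\le m\le M).
\end{equation}
This is enough: if $N'\in W_\psi$ has digits $a'$ obeying $\psi$, then \eqref{eq:pair} and \eqref{eq:small} give $\|N'x\|\le|a'|_M\cdot\frac5{8\kappa_i}\le\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}<\frac14$.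

\emph{Case 1: $|a_M|>\kappa_i$.} Take $x=c/b_{M+1}$. By \eqref{eq:c}, $t_M=c\alpha/|a_M|\le\frac5{8\kappa_i}$, and $|t_m|\le t_M$ for $m<M$ because $c_{m+1}=0$; so \eqref{eq:small} holds. Let $e=\sum_{m<M}|a_m||t_m|$ be the contribution of the lower digits. If $M=M_i$, they are few: by the third inequality in \eqref{eq:mass}, $e\le\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}$. If $M>M_i$, they are damped: $q_M\ge16\kappa_i\ge16$ by \eqref{eq:M} with $m=M-1$, and $|t_m|\le|t_{M-1}|=t_M/q_M$ for $m<M$, so the second inequality in \eqref{eq:mass} gives $e\le\kappa_i\cdot\frac5{8\kappa_i}\cdot\frac1{16}=\frac5{128}$. By \eqref{eq:pair} and \eqref{eq:c}, one of $Nx$, $-Nx$ is congruent to a real number in $[c\alpha-\frac5{128},c\alpha+\frac5{128}]\subseteq(\frac{35}{128},\frac{85}{128}]\subseteq(\frac14,\frac34)$. Hence $\|Nx\|>\frac14$.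

\emph{Case 2: $|a_M|\le\kappa_i$.} Let $T=\sum_{M_i\le m\le M}|a_m|$. By \eqref{eq:mass}, $T=|a|_M-|a|_{M_i-1}\ge\frac{15}{16}\kappa_i$ and $T\le|a|_{M-1}+|a_M|\le2\kappa_i$. Put $\theta=\frac1{2T}\le\frac8{15\kappa_i}$. For $m=M,M-1,\dots,M_i$ choose $c_{m+1}$ so that
\[
|t_m-\theta\operatorname{sgn}(a_m)|\le\frac1{2q_{m+1}}\le\frac1{32\kappa_i},
\]
where $\operatorname{sgn}(0)=0$ and the last inequality is \eqref{eq:M}; put $c_{m+1}=0$ for $m<M_i$. For $M_i\le m\le M$ we get $|t_m|\le\big(\frac8{15}+\frac1{32}\big)\frac1{\kappa_i}=\frac{271}{480\kappa_i}<\frac5{8\kappa_i}$, and for $m<M_i$ we have $|t_m|\le|t_{M_i}|$; so \eqref{eq:small} holds. Since $\sum_{M_i\le m\le M}a_m\theta\operatorname{sgn}(a_m)=T\theta=\frac12$,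
\[
\Big|\sum_{M_i\le m\le M}a_mt_m-\frac12\Big|\le\frac T{32\kappa_i}\le\frac1{16},\qquad
\Big|\sum_{m<M_i}a_mt_m\Big|\le\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}.
\]
By \eqref{eq:pair}, $Nx$ is congruent to a real number within $\frac8{128}+\frac5{128}=\frac{13}{128}<\frac14$ of $\frac12$, and $\|Nx\|>\frac14$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
The first paragraph of this section shows that $(b_n)$ is a $T$-sequence and that $\tau$ is not discrete. Let $\varphi_0$ be a gauge, take $\varphi$ and $\psi$ from Proposition~\ref{prop:sep}, and let $E=\{x\in\mathbb T:W_\psi\subseteq B(\{x\},\frac14)\}$. Since $W_\psi$ is a neighborhood of $0$ by Lemma~\ref{lem:gauge}, we have $E\subseteq\tau^\wedge$ by Lemma~\ref{lem:polar}(a), and $B(E,\frac14)$ is quasi-convex by Lemma~\ref{lem:polar}(b). It contains $W_\psi$, so it is a neighborhood of $0$, and Proposition~\ref{prop:sep} says that $B(E,\frac14)\subseteq W_\varphi\subseteq W_{\varphi_0}$. As the sets $W_{\varphi_0}$ form a base at $0$, the topology $\tau$ is locally quasi-convex.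
\end{proof}

\begin{thebibliography}{9}

\bibitem{Barrera}
Daniel de la Barrera Mayoral, \emph{Non metrizable topologies on $\mathbb Z$ with countable dual group}, arXiv:1603.03893 (2016).

\end{thebibliography}
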